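\title{Selectively pseudocompact group topologies on Abelian groups}

\begin{abstract}
We prove in ZFC that an Abelian group that admits a pseudocompact group topology also admits a selectively pseudocompact one, and even a selectively sequentially pseudocompact one. The groups $G$ with these properties are characterized by conditions on the cardinalities $|dG|$ and on the free rank of $G$. The conditions are extracted from the compact completion of a pseudocompact group. Conversely, a group that satisfies them is a finite product of groups that embed into powers of the circle or of a finite cyclic group in such a way that the image contains many convergent sequences together with their limits.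
\end{abstract}

\section{The question and the answer}\label{sec:intro}

All groups are Abelian, and all topological groups are Hausdorff, hence Tychonoff. ``Countable'' includes finite. A point $x$ is an \emph{accumulation point} of a sequence $(x_n)_{n\in\omega}$ if every neighborhood of $x$ contains $x_n$ for infinitely many $n$. A space $X$ is
\begin{itemize}
\item \emph{pseudocompact} if every continuous real-valued function on $X$ is bounded;
\item \emph{selectively pseudocompact} if for every sequence $(U_n)_{n\in\omega}$ of nonempty open subsets of $X$ there are points $x_n\in U_n$ such that $(x_n)$ has an accumulation point in $X$ (equivalently, there are $x\in X$ and a free ultrafilter $p$ on $\omega$ with $\{n:x_n\in V\}\in p$ for every neighborhood $V$ of $x$);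
\item \emph{selectively sequentially pseudocompact} if for every such $(U_n)$ there are points $x_n\in U_n$ such that $(x_n)$ has a subsequence that converges in $X$.
\end{itemize}
The three notions are easiest to compare once the first is also expressed by open sets.

\begin{lemma}\label{lem:open}
A Tychonoff space $X$ is pseudocompact if and only if for every sequence $(U_n)$ of nonempty open sets there is a point $x\in X$ every neighborhood of which meets $U_n$ for infinitely many $n$.
\end{lemma}

\begin{proof}
If $f$ is continuous and unbounded, the sets $U_n=\{|f|>n\}$ are nonempty and open, and the neighborhood $\{|f|<|f(x)|+1\}$ of any point $x$ meets only finitely many of them. Conversely, suppose that every point has a neighborhood meeting only finitely many $U_n$. Choose $x_n\in U_n$ and continuous functions $\varphi_n\colon X\to[0,n]$ with $\varphi_n(x_n)=n$ that vanish off $U_n$. The sum $\sum_n\varphi_n$ is finite near each point, hence continuous, and its value at $x_n$ is at least $n$.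
\end{proof}

So pseudocompactness says that the sets $U_n$ accumulate at some point $x$, where the witnesses in $U_n$ may depend on the neighborhood of $x$. Selective pseudocompactness asks for one witness $x_n$ in each $U_n$ that serves all neighborhoods, and the sequential version asks that a subsequence of the witnesses converge. Each notion implies the one before it: the limit of a subsequence is an accumulation point of the sequence, and an accumulation point of $(x_n)$ is a point as in Lemma~\ref{lem:open}. If $x$ has a decreasing countable base $(V_j)$, one can go back: choose $n_0<n_1<\cdots$ and $x_{n_j}\in U_{n_j}\cap V_j$. Thus the three notions agree on first countable Tychonoff spaces, and whatever separates them happens at points without a countable base.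

A group topology on a group $G$ is called pseudocompact (selectively pseudocompact, and so on) if it makes $G$ a Hausdorff topological group with that property. Each property singles out the class of abstract groups that \emph{admit} such a topology. The following question is posed in \cite{TT}.

\begin{quote}
\emph{If an Abelian group admits a pseudocompact group topology, does it admit a selectively pseudocompact group topology?}
\end{quote}

The question allows the topology to be changed. A positive answer is therefore plausible if a pseudocompact topology restricts the algebraic structure only through a few cardinal numbers, and if these numbers leave enough room to build a better topology from scratch. This is what happens. To state the result, let $\mathfrak c=2^\omega$, let $\mathbb T=\mathbb R/\mathbb Z$, let $\mathbb Z(q)$ be the cyclic group of order $q$, and let $A^{(\tau)}$ be the direct sum of $\tau$ copies of a group $A$. For a group $G$ put $dG=\{dx:x\in G\}$ and $G[n]=\{x\in G:nx=0\}$, let $t(G)$ be the torsion subgroup and $r_0(G)$ the free rank (recalled in Section~\ref{sec:background}). The group $G$ is \emph{bounded} if $nG=0$ for some $n\ge1$,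 and \emph{unbounded} otherwise.

\begin{definition}\label{def:Ps}
For a cardinal $\tau$ and an infinite cardinal $\sigma$, the statement $\operatorname{Ps}(\tau,\sigma)$ means: there is a family $\{f_\alpha:\alpha<\tau\}\subseteq\{0,1\}^\sigma$ such that for every countable $A\subseteq\sigma$, every $h\in\{0,1\}^A$ equals $f_\alpha|_A$ for some $\alpha<\tau$. An infinite cardinal $\tau$ is \emph{admissible} if there is an infinite $\sigma$ with $\operatorname{Ps}(\tau,\sigma)$ and $\tau\le2^\sigma$.
\end{definition}

\begin{theorem}[ZFC]\label{thm:main}
For an Abelian group $G$ the following are equivalent.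
\begin{itemize}
\item[(a)] $G$ admits a pseudocompact group topology.
\item[(b)] $G$ admits a selectively pseudocompact group topology.
\item[(c)] $G$ admits a selectively sequentially pseudocompact group topology.
\item[(d)] The following two conditions hold:
\begin{itemize}
\item[(i)] for each $d\ge1$, the cardinal $|dG|$ is finite or admissible;
\item[(ii)] if $G$ is unbounded, there are $m\ge1$ and an infinite cardinal $\kappa$ with $\operatorname{Ps}(r_0(G),\kappa)$ and $|mG|\le2^\kappa$.
\end{itemize}
\end{itemize}
In particular, the answer to the question is affirmative.
\end{theorem}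

We have seen (c)$\Rightarrow$(b)$\Rightarrow$(a). Section~\ref{sec:Ps} collects the properties of $\operatorname{Ps}$ and tests condition (d) on examples, and Section~\ref{sec:background} recalls the facts on abstract and compact groups. Section~\ref{sec:boolean} proves the theorem for groups of exponent $2$, where the main idea is already visible. The implication (a)$\Rightarrow$(d) is proved in Section~\ref{sec:necessity}. For (d)$\Rightarrow$(c), Section~\ref{sec:construction} topologizes two kinds of building blocks and Section~\ref{sec:decomposition} writes $G$ as a finite product of such blocks and a finite group.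

\section{The relation $\operatorname{Ps}(\tau,\sigma)$ and condition (d)}\label{sec:Ps}

\begin{lemma}\label{lem:Ps}
Let $\sigma$ be an infinite cardinal.
\begin{itemize}
\item[(P1)] If $\operatorname{Ps}(\tau,\sigma)$ and $\tau\le\tau'$, then $\operatorname{Ps}(\tau',\sigma)$. If $\operatorname{Ps}(\tau,\sigma)$, then $\tau\ge\mathfrak c$. The statement $\operatorname{Ps}(\mathfrak c,\omega)$ holds.
\item[(P2)] $\operatorname{Ps}(2^\sigma,2^\sigma)$ holds. Hence $2^\sigma$ is admissible.
\item[(P3)] If $\operatorname{Ps}(\tau,\sigma)$, $|I|=\sigma$ and $1\le|Z|\le\mathfrak c$, there is a family $\{f_\alpha:\alpha<\tau\}\subseteq Z^I$ such that for every countable $A\subseteq I$, every $h\in Z^A$ equals some $f_\alpha|_A$.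
\end{itemize}
\end{lemma}

\begin{proof}
(P1) Members of the family may be repeated. For countably infinite $A$ there are $\mathfrak c$ functions in $\{0,1\}^A$ to be realized. For $\sigma=\omega$ take the family of all functions.

(P2) Take all functions $2^\sigma\to\{0,1\}$ with countable support. There are at most $(2^\sigma)^\omega=2^\sigma$ of them, and each $h\in\{0,1\}^A$ extends to one by zero.

(P3) As $|I\times\omega|=\sigma$, there is a family $\{F_\alpha:\alpha<\tau\}\subseteq\{0,1\}^{I\times\omega}$ as in Definition~\ref{def:Ps}. Fix a surjection $\pi\colon\{0,1\}^\omega\to Z$ and put $f_\alpha(i)=\pi\bigl((F_\alpha(i,n))_{n\in\omega}\bigr)$. Given $h\in Z^A$, choose $t_i\in\pi^{-1}(h(i))$ for $i\in A$. The set $A\times\omega$ is countable, so some $F_\alpha$ satisfies $F_\alpha(i,n)=t_i(n)$ on $A\times\omega$, and then $f_\alpha|_A=h$.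
\end{proof}

Property (P3) says that the two-letter alphabet may be replaced by any alphabet of size at most $\mathfrak c$ at no cost in $\tau$; the construction rests on a suitable choice of this alphabet. Admissibility is more than the inequality $\tau\ge\mathfrak c$.

\begin{example}\label{ex:beth}
Let $\tau_0=\omega$, $\tau_{n+1}=2^{\tau_n}$ and $\tau=\sup_n\tau_n$. Then $\tau$ is not admissible. Indeed, let $\tau\le2^\sigma$. Then $\sigma\ge\tau$, since $\sigma\le\tau_n$ would give $2^\sigma\le\tau_{n+1}<\tau$. Let $\{f_\alpha:\alpha<\tau\}\subseteq\{0,1\}^\sigma$. The map $i\mapsto(f_\alpha(i))_{\alpha<\tau_n}$ on $\sigma$ takes at most $\tau_{n+1}<\sigma$ values, so we can choose recursively pairwise distinct $i_0,j_0,i_1,j_1,\dots$ in $\sigma$ with $f_\alpha(i_n)=f_\alpha(j_n)$ for all $\alpha<\tau_n$. No $f_\alpha$ extends the function $h$ with $h(i_n)=0$ and $h(j_n)=1$ for all $n$.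
\end{example}

\begin{example}\label{ex:d}
The parts of condition (d) can be seen separately.
\begin{itemize}
\item[(1)] A countably infinite group violates (i) for $d=1$. The group $\mathbb Z^{(\mathfrak c)}$ satisfies (d) with $m=1$ and $\kappa=\omega$.
\item[(2)] The group $\mathbb Z(2)^{(\mathfrak c)}\oplus\mathbb Z(4)^{(\omega)}$ violates (i) for $d=2$ but not for $d=1$. For $G=\mathbb Z(4)^{(\mathfrak c)}\oplus\mathbb Z(2)^{(\omega)}$ each $|dG|$ is $\mathfrak c$ or $1$, so (d) holds.
\item[(3)] Let $\mathbb Z(p^\infty)$ be the group of elements of $\mathbb T$ of $p$-power order. For $G=\mathbb Z(p^\infty)^{(\mathfrak c)}$ we have $dG=G$, so (i) holds, while (ii) fails because $r_0(G)=0$.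
\item[(4)] One cannot take $m=1$ in (ii). If $\operatorname{Ps}(\tau,\kappa)$, the map $i\mapsto(f_\alpha(i))_{\alpha<\tau}$ is injective on $\kappa$, so $\kappa\le2^\tau$. Let $\sigma=2^{2^{\mathfrak c}}$, $\beta=2^\sigma$ and $G=\mathbb Z^{(\mathfrak c)}\oplus\mathbb Z(2)^{(\beta)}$. Each $|dG|$ is $\beta$ or $\mathfrak c$, and (ii) holds with $m=2$, $\kappa=\omega$. With $m=1$ we would need $\beta\le2^\kappa\le2^{2^{\mathfrak c}}=\sigma$, which is false.
\end{itemize}
\end{example}

\section{Background on abstract and compact groups}\label{sec:background}

\subsection*{Abstract groups}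
A family $(x_j)$ of nonzero elements of a group is \emph{independent} if the sum of the subgroups $\langle x_j\rangle$ is direct. All maximal independent sets of elements of infinite order in $G$ have the same cardinality, the \emph{free rank} $r_0(G)$. A subgroup $H\le G$ is \emph{pure} if $H\cap nG=nH$ for all $n\ge1$. We use the following textbook facts.
\begin{itemize}
\item[(A1)] A maximal independent set of elements of infinite order generates a free subgroup $L$ of rank $r_0(G)$, and $G/L$ is torsion. If $H\le G$, then $r_0(H)\le r_0(G)$, with equality if $G/H$ is torsion. Also $r_0(G)=r_0(G/t(G))$, and a torsion-free group of free rank $\rho$ embeds in $\mathbb Q^{(\rho)}$, so it has at most $\max(\rho,\omega)$ elements.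
\item[(A2)] A homomorphism from a subgroup of $G$ into a divisible group extends to $G$.
\item[(A3)] A bounded group is a direct sum of cyclic groups \cite[Theorem 17.2]{Fuchs}; these may be taken of prime power order.
\item[(A4)] For infinite $\lambda$, every subset of $G$ of size at most $\lambda$ lies in a pure subgroup of size at most $\lambda$ \cite[Proposition 26.2]{Fuchs}. A pure subgroup $H\le G$ such that $G/H$ is a direct sum of cyclic groups is a direct summand \cite[Theorem 28.2]{Fuchs}.
\item[(A5)] The dimension of an infinite vector space over a finite field, or of an uncountable vector space over $\mathbb Q$, equals its cardinality.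
\end{itemize}

\subsection*{Compact groups}
The weight $w(X)$ is the least cardinality of a base of $X$. For a compact or discrete group $C$, the dual $\widehat C$ is the group of continuous homomorphisms $C\to\mathbb T$; the dual of a compact group is discrete and the dual of a discrete group is compact. Let $C$ be a compact group.
\begin{itemize}
\item[(D1)] $C$ is the dual of the discrete group $\widehat C$. The dual of a direct sum of discrete groups is the product of the duals, $\widehat{\mathbb Z}\cong\mathbb T$ and $\widehat{\mathbb Z(q)}\cong\mathbb Z(q)$. For a subgroup $\Sigma$ of a discrete group $\Delta$, restriction $\widehat\Delta\to\widehat\Sigma$ is continuous, and it is onto by (A2).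
\item[(D2)] For a closed subgroup $N\le C$, restriction $\widehat C\to\widehat N$ is onto with kernel isomorphic to $\widehat{C/N}$. A continuous surjective homomorphism $C\to C'$ embeds $\widehat{C'}$ in $\widehat C$.
\item[(D3)] $C$ has finite weight if and only if it is finite. If $C$ is infinite, then $w(C)=|\widehat C|$ and $|C|\le2^{w(C)}$.
\item[(D4)] If $\{0\}$ is a $G_\delta$-set in $C$, then $C$ is metrizable and $\widehat C$ is countable. If $w(C)\le\omega$, then $C$ is metrizable.
\end{itemize}

\subsection*{$G_\delta$-density}
A subset $D$ of a space $C$ is \emph{$G_\delta$-dense} if it meets every nonempty $G_\delta$-subset of $C$. If $C$ is metrizable, points are $G_\delta$-sets and only $C$ itself is $G_\delta$-dense. A continuous surjection $C\to C'$ maps $G_\delta$-dense sets to $G_\delta$-dense sets, because the preimage of a nonempty $G_\delta$-set is a nonempty $G_\delta$-set. A topological group is \emph{precompact} if finitely many translates of each neighborhood of $0$ cover it; such a group is a dense subgroup of a compact group, its completion. The next lemma contains all that we use about a pseudocompact group topology.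

\begin{lemma}[Comfort--Ross]\label{lem:CR}
A pseudocompact group $G$ is precompact and is $G_\delta$-dense in its compact completion $K$.
\end{lemma}

\begin{proof}
Suppose that no finitely many translates of a neighborhood $U$ of $0$ cover $G$. Choose $x_n\notin\bigcup_{i<n}(x_i+U)$ recursively, and a symmetric open $V\ni0$ with $V+V+V+V\subseteq U$. If a translate $y+V$ met both $x_i+V$ and $x_n+V$ with $i<n$, then $x_i-y$ and $x_n-y$ would lie in $V+V$, so that $x_n-x_i\in U$. Hence every point $y$ has a neighborhood that meets at most one of the open sets $x_n+V$, contrary to Lemma~\ref{lem:open}.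

Suppose that a $G_\delta$-set $\bigcap_iO_i\ni z$ of $K$ misses $G$, with $O_i$ open. Take continuous $h_i\colon K\to[0,1]$ with $h_i(z)=0$ and $h_i=1$ off $O_i$. Then $h=\sum_i2^{-i}h_i$ is continuous, vanishes at $z$, and is positive off $\bigcap_iO_i$, in particular on $G$. Since $G$ is dense in $K$, the continuous function $1/h$ is unbounded on $G$, a contradiction.
\end{proof}

In a compact group the $G_\delta$-sets can be replaced by cosets. Call a subgroup $N$ of a compact group $K$ \emph{large} if it is closed, is a $G_\delta$-set in $K$, and $\widehat{K/N}$ is countable.

\begin{lemma}\label{lem:large}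
If $W$ is a $G_\delta$-subset of a compact group $K$ and $z\in W$, then $z+N\subseteq W$ for some large subgroup $N$.
\end{lemma}

\begin{proof}
Write $W-z=\bigcap_iO_i$ with $O_i$ open and choose symmetric open $V_i\ni0$ with $V_i\subseteq O_i$ and $V_{i+1}+V_{i+1}\subseteq V_i$. Then $N=\bigcap_iV_i\subseteq W-z$ is a subgroup and a $G_\delta$-set. It is closed since $\overline{V_{i+1}}\subseteq V_{i+1}+V_{i+1}\subseteq V_i$. As $V_{i+1}+N\subseteq V_i$, we have $\bigcap_i(V_{i+1}+N)=N$, so the open images of the sets $V_{i+1}$ in $K/N$ intersect in $\{0\}$. By (D4), $\widehat{K/N}$ is countable.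
\end{proof}

\section{Lifting convergent sequences; groups of exponent 2}\label{sec:boolean}

Let $G$ be an infinite group with $2G=0$. Then $dG$ is $G$ or $0$, so condition (d) says that $|G|$ is admissible.

Suppose that $G$ carries a pseudocompact group topology with completion $K$. Then $2K=0$, so $\widehat K$ is a vector space over the field with two elements, of infinite dimension $\sigma$, and $K\cong\mathbb Z(2)^\sigma$ by (D1). For countable $A\subseteq\sigma$ and $h\in\mathbb Z(2)^A$ the set $\{x\in K:x|_A=h\}$ is a nonempty $G_\delta$-set, so it meets $G$ by Lemma~\ref{lem:CR}. This is $\operatorname{Ps}(|G|,\sigma)$, and $|G|\le|K|=2^\sigma$. So $|G|$ is admissible; this is the origin of Definition~\ref{def:Ps}.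

Now try to show that the same $G\le\mathbb Z(2)^\sigma$ is selectively sequentially pseudocompact. Countably many basic open sets $O_n$ depend on a countable set $A$ of coordinates. In the compact metrizable space $\mathbb Z(2)^A$ we can select points $y_j$ from the traces of some $O_{n_j}$ that converge, and each $y_j$ lifts to a point $g_j\in G\cap O_{n_j}$. But the points are lifted one at a time, and nothing makes $(g_j)$ converge at the coordinates outside $A$, let alone to a point of $G$. What is needed is to lift the whole sequence at once.

\begin{definition}\label{def:lift}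
Let $X$ be a space and $I$ a set. A subset $Y\subseteq X^I$ \emph{lifts convergent sequences} if for every countable $A\subseteq I$ and every convergent sequence $(y_j)_{j<\omega}$ in $X^A$ there are points $g_j\in Y$ $(j\le\omega)$ with $g_j|_A=y_j$ for all $j<\omega$ and $g_j\to g_\omega$ in $X^I$.
\end{definition}

The property passes from $Y$ to every larger subset of $X^I$. This will let us add to $Y$ whatever the algebraic structure requires.

\begin{lemma}\label{lem:criterion}
Let $X$ be a nonempty compact metrizable space. If $Y\subseteq X^I$ lifts convergent sequences, then $Y$ is selectively sequentially pseudocompact.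
\end{lemma}

\begin{proof}
Let $U_n\subseteq Y$ be nonempty and open. Choose basic open sets $O_n\subseteq X^I$ with $\emptyset\ne O_n\cap Y\subseteq U_n$, a countable $A\subseteq I$ such that membership in each $O_n$ depends only on coordinates in $A$, and points $x_n\in O_n$. As $X^A$ is compact and metrizable, $(x_{n_j}|_A)_{j<\omega}$ converges for some $n_0<n_1<\cdots$. Take $g_j\in Y$ with $g_j|_A=x_{n_j}|_A$ and $g_j\to g_\omega\in Y$. Then $g_j\in O_{n_j}\cap Y\subseteq U_{n_j}$. Select $g_j$ from $U_{n_j}$ and arbitrary points from the other $U_n$.
\end{proof}

A convergent sequence in $X^I$ with its limit is the same as a function on $I$ whose values are convergent sequences in $X$ with their limits. There are at most $\mathfrak c$ such values, so by (P3) lifting sequences costs no more than lifting points.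

\begin{lemma}\label{lem:code}
Let $X$ be a nonempty compact metrizable space, $\operatorname{Ps}(\tau,\sigma)$ and $|I|=\sigma$. There are points $f_{\alpha,n}\in X^I$ $(\alpha<\tau$, $n\le\omega)$ such that $f_{\alpha,n}\to f_{\alpha,\omega}$ for each $\alpha$, and such that for every countable $A\subseteq I$ and every convergent sequence $(y_j)_{j<\omega}$ in $X^A$ there is $\alpha<\tau$ with $f_{\alpha,j}|_A=y_j$ for all $j<\omega$.
\end{lemma}

\begin{proof}
Let $S$ be the set of all $(s_n)_{n\le\omega}\in X^{\omega+1}$ with $s_n\to s_\omega$. Then $1\le|S|\le\mathfrak c^\omega=\mathfrak c$. Take $\{f_\alpha:\alpha<\tau\}\subseteq S^I$ as in (P3) and let $f_{\alpha,n}(i)$ be the $n$th term of $f_\alpha(i)$. Then $f_{\alpha,n}\to f_{\alpha,\omega}$ at every coordinate. If $y_j\to y$ in $X^A$, then $h(i)=(y_0(i),y_1(i),\dots;y(i))$ defines $h\in S^A$, and any $\alpha$ with $f_\alpha|_A=h$ works.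
\end{proof}

This settles the case $2G=0$. Let $\tau=|G|$ be admissible, with $\operatorname{Ps}(\tau,\sigma)$ and $\tau\le2^\sigma$. Take $X=\mathbb Z(2)$ and $|I|=\sigma$. The points $f_{\alpha,n}$ of Lemma~\ref{lem:code} form a set of size at most $\tau$ that lifts convergent sequences. Since $|X^I|=2^\sigma\ge\tau$, this set lies in a subgroup $Y\le X^I$ of size exactly $\tau$. By (A5), $Y\cong G$, and $Y$ is selectively sequentially pseudocompact by Lemma~\ref{lem:criterion}.

Two features of this case are special. The completion $K$ was a power of one finite group, and the isomorphism type of $Y$ was determined by its cardinality. The next two sections remove these restrictions in turn.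

\section{Cardinal invariants of a pseudocompact group}\label{sec:necessity}

A general compact group is not a product, but it maps onto a product with as many nontrivial factors as its weight. A maximal independent set in the dual takes over the role of the basis.

\begin{lemma}\label{lem:density}
Let $C$ be a compact group with $w(C)=\sigma\ge\omega$ and let $D\subseteq C$ be $G_\delta$-dense. Then $\operatorname{Ps}(|D|,\sigma)$.
\end{lemma}

\begin{proof}
If $\sigma=\omega$, then $C$ is metrizable and $D=C$. An infinite compact group is not discrete, so by homogeneity it has no isolated points, and a nonempty compact metrizable space without isolated points has size $\mathfrak c$. Apply (P1).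

Let $\sigma>\omega$ and $\Delta=\widehat C$, so $|\Delta|=\sigma$. Let $\{\chi_i:i\in J\}$ be a maximal independent set of elements of infinite or prime order in $\Delta$, and $\Sigma=\bigoplus_{i\in J}\langle\chi_i\rangle$. Every nonzero subgroup of $\Delta$ meets $\Sigma$ nontrivially: it contains an element $\delta$ of infinite or prime order, and if $\langle\delta\rangle\cap\Sigma=0$, then $\delta$ could be added to the independent set. Each $\langle\chi_i\rangle$ embeds in the countable divisible group $E=\mathbb Q\oplus\mathbb Q/\mathbb Z$, so $\Sigma$ embeds in $E^{(J)}$. By (A2) the embedding extends to a homomorphism $\Delta\to E^{(J)}$, whose kernel meets $\Sigma$ trivially and is therefore $0$. Hence $\sigma\le\max(|J|,\omega)$, and $|J|=\sigma$ because $\sigma$ is uncountable.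

By (D1), restriction to $\Sigma$ is a continuous surjection $\rho\colon C\to\prod_{i\in J}X_i$, where each $X_i$ is $\mathbb T$ or a cyclic group of prime order. For countable $A\subseteq J$ and $y\in\prod_{i\in A}X_i$, the set $\{c\in C:\rho(c)|_A=y\}$ is a nonempty $G_\delta$-set, so it meets $D$. Fix surjections of sets $\pi_i\colon X_i\to\{0,1\}$. The functions $i\mapsto\pi_i(\rho(c)_i)$ for $c\in D$ witness $\operatorname{Ps}(|D|,\sigma)$.
\end{proof}

For the rest of this section, $G$ carries a pseudocompact group topology and $K$ is its completion. For each $d\ge1$ the map $x\mapsto dx$ is a continuous surjection of $K$ onto the compact group $dK$, so $dG$ is $G_\delta$-dense in $dK$.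

\begin{proof}[Proof of \textup{(a)}$\Rightarrow$\textup{(d)(i)}]
Let $dG$ be infinite. Then $\sigma=w(dK)$ is infinite, Lemma~\ref{lem:density} gives $\operatorname{Ps}(|dG|,\sigma)$, and $|dG|\le|dK|\le2^\sigma$.
\end{proof}

Condition (ii) concerns $r_0(G)$, that is, the size of a free subgroup $L$ with $G/L$ torsion. To apply Lemma~\ref{lem:density} we need a subset of $L$ that is $G_\delta$-dense in a compact group of large weight, and $L$ itself need not be dense in anything large. But $G$ is the union of the countably many subgroups $\{x:n!\,x\in L\}$, and a Baire category argument for $G_\delta$-sets shows that one of them is $G_\delta$-dense in a large subgroup.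

\begin{lemma}\label{lem:baire}
Let $G=\bigcup_{n\in\omega}G_n$ with subgroups $G_n$. There are $n$ and a large subgroup $N$ of $K$ such that $G_n\cap N$ is $G_\delta$-dense in $N$.
\end{lemma}

\begin{proof}
Cosets of large subgroups are nonempty closed $G_\delta$-sets, and $K$ is such a coset. We claim that for some $n$ and some such coset $W$, the group $G_n$ meets every nonempty $G_\delta$-subset of $K$ contained in $W$. Otherwise every coset $W$ contains, for every $n$, a nonempty $G_\delta$-set that misses $G_n$, and by Lemma~\ref{lem:large} it contains a coset of a large subgroup that misses $G_n$. So there are cosets $W_0\supseteq W_1\supseteq\cdots$ with $W_n\cap G_n=\emptyset$. By compactness $\bigcap_nW_n$ is nonempty; it is a $G_\delta$-set that misses $G$, contrary to Lemma~\ref{lem:CR}.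

Let $W$ be a coset of the large subgroup $N$ as in the claim, and pick $x\in G_n\cap W$, so that $W=x+N$. Let $F$ be a nonempty $G_\delta$-subset of $N$. As $N$ is a $G_\delta$-set in $K$, so is $F$. Hence $x+F\subseteq W$ contains some $g\in G_n$, and $g-x\in G_n\cap F$.
\end{proof}

Passing to a large subgroup changes the dual only by a countable group, so it preserves uncountable weight; if $K$ is metrizable, however, $N$ may be $0$. Countable weight therefore needs a separate argument, which the next lemma supplies.

\begin{lemma}\label{lem:rank}
Let $C$ be a compact group such that $nC$ is infinite for all $n\ge1$. Then $r_0(C)\ge\mathfrak c$.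
\end{lemma}

\begin{proof}
The closed subgroups $F_n=C[n!]$ increase to $t(C)$. Each $F_n$ has empty interior: a subgroup with an interior point is open, an open subgroup of a compact group has finite index, and $C/F_n\cong n!\,C$ is infinite. We construct nonempty open sets $U_s$, for finite $0$--$1$ sequences $s$, such that $\overline{U_{s0}}\cup\overline{U_{s1}}\subseteq U_s$ and $(U_s-U_t)\cap F_n=\emptyset$ for distinct $s,t$ of length $n$. Put $U_\emptyset=C$. Given the sets of level $n$, first let $U_{s0}=U_{s1}$ be a nonempty open set with closure in $U_s$. Then go through the finitely many ordered pairs $(s,t)$ of distinct sequences of length $n+1$. The set $U_s-U_t$ is nonempty and open, so there are $u\in U_s$, $v\in U_t$ with $u-v\notin F_{n+1}$. As $F_{n+1}$ is closed, we can shrink $U_s$ and $U_t$ to neighborhoods of $u$ and $v$ whose difference set misses $F_{n+1}$; later shrinking preserves this.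

For $b\in\{0,1\}^\omega$ choose $x_b\in\bigcap_n\overline{U_{b|n}}=\bigcap_nU_{b|n}$, which is nonempty by compactness. If $b\ne b'$, then $x_b-x_{b'}\notin F_n$ for all large $n$, so $x_b-x_{b'}\notin t(C)$. Thus the torsion-free group $C/t(C)$ has at least $\mathfrak c$ elements, and $r_0(C)\ge\mathfrak c$ by (A1).
\end{proof}

\begin{proof}[Proof of \textup{(a)}$\Rightarrow$\textup{(d)(ii)}]
Let $G$ be unbounded and $r=r_0(G)$. We shall multiply by an integer that is not known in advance, and multiplication can lower the weight. So we start at a level where the weight no longer drops: let $\kappa=\min_{n\ge1}w(nK)$, attained at $n=m$. If $\kappa$ were finite, $mK$ would be finite and $G$ would be bounded; so $\kappa\ge\omega$. For all $n\ge1$,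
\begin{equation}\label{eq:stable}
w(nmK)=\kappa,
\end{equation}
by minimality and because $nmK$ is a subspace of $mK$. Also $|mG|\le|mK|\le2^\kappa$. It remains to prove $\operatorname{Ps}(r,\kappa)$.

\emph{Case $\kappa=\omega$.} The group $C=mK$ is metrizable, so its $G_\delta$-dense subgroup $mG$ equals $C$. By \eqref{eq:stable} all $nC$ are infinite. Since $C=mG\le G$, Lemma~\ref{lem:rank} gives $r\ge\mathfrak c$, and $\operatorname{Ps}(r,\omega)$ follows from (P1).

\emph{Case $\kappa>\omega$.} Let $L\le G$ be free of rank $r$ with $G/L$ torsion. The subgroups $G_n=\{x\in G:n!\,x\in L\}$ have union $G$. Take $n$ and $N$ as in Lemma~\ref{lem:baire}, and put $s=n!\,m$ and $L'=s(G_n\cap N)$. Then $L'\subseteq L$, and $L'$ is $G_\delta$-dense in the compact group $sN$, being the image of $G_n\cap N$ under $N\to sN$.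

We compute $w(sN)$. By \eqref{eq:stable} and (D3), $|\widehat{sK}|=\kappa$. The map $x+N\mapsto sx+sN$ is a continuous homomorphism of $K/N$ onto $sK/sN$, so $\widehat{sK/sN}$ embeds in $\widehat{K/N}$ and is countable. By (D2), $\widehat{sN}$ is the quotient of a group of size $\kappa>\omega$ by a countable subgroup. Hence $|\widehat{sN}|=\kappa$, the group $sN$ is infinite, and $w(sN)=\kappa$.

Lemma~\ref{lem:density} gives $\operatorname{Ps}(|L'|,\kappa)$, so $\operatorname{Ps}(|L|,\kappa)$ by (P1). In particular $|L|\ge\mathfrak c$, and an uncountable free group has rank equal to its size. Thus $|L|=r$ and $\operatorname{Ps}(r,\kappa)$ holds.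
\end{proof}

\section{Independent convergent sequences}\label{sec:construction}

The aim of this section is the following existence result.

\begin{proposition}\label{prop:blocks}
Let $\tau,\sigma$ be infinite cardinals with $\operatorname{Ps}(\tau,\sigma)$ and $\tau\le2^\sigma$. Let $H$ be a group of one of the following two kinds:
\begin{itemize}
\item[(A)] $r_0(H)=\tau$ and $|H|\le2^\sigma$;
\item[(B)] $H=\mathbb Z(q)^{(\tau)}\oplus R$, where $q>1$ is a prime power, $qR=0$ and $|R|\le\tau$.
\end{itemize}
Then $H$ admits a selectively sequentially pseudocompact group topology.
\end{proposition}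

By Section~\ref{sec:necessity}, neither condition on $R$ can be omitted: take $q=2$, $\tau=\mathfrak c$, and for $R$ either $\mathbb Z(4)^{(\omega)}$ (Example~\ref{ex:d}(2)) or a group of exponent $2$ whose size is the cardinal of Example~\ref{ex:beth}.

We treat both kinds together. Throughout the section, either $X=\mathbb T$ and $\mu=0$, or $X=\mathbb Z(q)$ with the discrete topology and $\mu=q$, a prime power. In both cases $X$ is a compact metrizable group and $\mu X=0$. A family $(w_j)$ in a power of $X$ is \emph{$\mu$-independent modulo a subgroup $M$} if every relation $\sum_ja_jw_j\in M$, a finite sum with $a_j\in\mathbb Z$, implies $\mu\mid a_j$ for all $j$; for $\mu=0$ this means $a_j=0$. For $M=0$ we say \emph{$\mu$-independent}. A $\mu$-independent family generates the direct sum $\bigoplus_j\langle w_j\rangle$ with each $\langle w_j\rangle\cong\mathbb Z/\mu\mathbb Z$.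

We want a copy of $H$ in $X^I$ that contains a set lifting convergent sequences. Both kinds of $H$ contain a direct sum of $\tau$ copies of $\mathbb Z/\mu\mathbb Z$, whose generators can be sent to any $\mu$-independent family of size $\tau$. So it suffices to have a lifting set that is $\mu$-independent. The points $f_{\alpha,n}$ of Lemma~\ref{lem:code} may satisfy any relations, for instance $f_{\alpha,0}=f_{\alpha,1}$. We change them on part of the index set, subject to three demands: the new family is $\mu$-independent, each sequence still converges to its new limit, and the values on a given countable set $A$ survive.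

The first two demands are compatible. Let $\theta\in\mathbb T$ have infinite order. In $\mathbb T^{\omega+1}$ let $g_n$, for $n<\omega$, have the value $\theta$ at the coordinates $n$ and $\omega$ and the value $0$ elsewhere, and let $g_\omega$ have the value $\theta$ at $\omega$ only. Then $g_n\to g_\omega$. If $\sum_{n\le\omega}a_ng_n=0$, coordinate $n<\omega$ gives $a_n\theta=0$, so $a_n=0$, and then coordinate $\omega$ gives $a_\omega=0$. Each term carries a private mark that moves off to infinity, and all terms share one fixed mark with the limit.

For the third demand we split $I$ into $\omega_1$ pieces $D_\xi$ and make $\omega_1$ versions of each sequence, the $\xi$th version being changed only on $D_\xi$. A countable set $A$ misses some $D_\xi$, and that version agrees with the original on $A$. The price is that on $D_\xi$ all other versions show their original values $f_{\alpha,n}$, so the marks must be independent modulo the group that these values generate. The next lemma provides such marks.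

\begin{lemma}\label{lem:room}
Let $|D|=\sigma$ be infinite, let $\omega\le\tau<2^\sigma$, and let $M\le X^D$ with $|M|\le\tau$. There is a family of $\tau$ elements of $X^D$ that is $\mu$-independent modulo $M$.
\end{lemma}

\begin{proof}
First we find a $\mu$-independent family $(z_j)_{j<2^\sigma}$ in $X^D$. If $X=\mathbb T$, the group $\mathbb T/t(\mathbb T)$ is torsion-free and divisible of size $\mathfrak c$, so $(\mathbb T/t(\mathbb T))^D$ is a $\mathbb Q$-vector space of size $\mathfrak c^\sigma=2^\sigma$ and dimension $2^\sigma$. Lift a basis to $\mathbb T^D$; a relation among the lifts projects to a relation among the basis vectors.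

If $X=\mathbb Z(p^k)$, lift a basis $(\bar z_j)$ of the vector space $X^D/pX^D\cong\mathbb Z(p)^D$, which has dimension $2^\sigma$. Suppose that $\sum_ja_jz_j=0$ and that $p^k$ does not divide all $a_j$. Let $l<k$ be maximal such that $p^l$ divides all $a_j$, write $a_j=p^lb_j$ and $y=\sum_jb_jz_j$. Then $p^ly=0$, so each coordinate of $y$ lies in $p^{k-l}X\subseteq pX$. Hence $\sum_jb_j\bar z_j=0$ and $p$ divides all $b_j$, contrary to the choice of $l$.

Now let $Y=\bigoplus_j\langle z_j\rangle$. Each element of $M\cap Y$ has finite support with respect to this decomposition, so the supports lie in a set $J_0$ with $|J_0|\le\tau<2^\sigma$. If $\sum_{j\notin J_0}a_jz_j\in M$, this element has support both inside and outside $J_0$, so it is $0$, and $\mu\mid a_j$ for all $j$. Thus $(z_j)_{j\notin J_0}$ is $\mu$-independent modulo $M$, and it has $2^\sigma>\tau$ members.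
\end{proof}

The strict inequality $\tau<2^\sigma$ is needed here, since for $\tau=2^\sigma$ the group $M$ could be all of $X^D$.

\begin{lemma}\label{lem:independent}
Let $\operatorname{Ps}(\tau,\sigma)$, $\tau<2^\sigma$ and $|I|=\sigma$. There are a $\mu$-independent family $(g_\lambda)_{\lambda\in\Lambda}$ in $X^I$ and a subset $\Lambda_1\subseteq\Lambda$ with $|\Lambda_1|=|\Lambda\setminus\Lambda_1|=\tau$ such that $\{g_\lambda:\lambda\in\Lambda_1\}$ lifts convergent sequences.
\end{lemma}

\begin{proof}
From $\mathfrak c\le\tau<2^\sigma$ we get $\sigma\ge\omega_1$. So there are partitions $I=\bigsqcup_{\xi<\omega_1}D_\xi$ and $D_\xi=\bigsqcup_{n\le\omega}D_{\xi,n}$ with all $|D_{\xi,n}|=\sigma$. Take $f_{\alpha,n}\in X^I$ as in Lemma~\ref{lem:code} and let $M$ be the subgroup that they generate, so $|M|\le\tau$. By Lemma~\ref{lem:room} choose, for all $\xi<\omega_1$ and $n\le\omega$, a family $(w_{\alpha,\xi,n})_{\alpha<\tau}$ in $X^{D_{\xi,n}}$ that is $\mu$-independent modulo $M|_{D_{\xi,n}}$. Let $\Lambda=\tau\times\omega_1\times(\omega+1)$. For $(\alpha,\xi,n)\in\Lambda$ let $g_{\alpha,\xi,n}\in X^I$ be equal to $f_{\alpha,n}$ on $I\setminus D_\xi$, to $w_{\alpha,\xi,\omega}$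 on $D_{\xi,\omega}$, and, for $k<\omega$, to $w_{\alpha,\xi,k}$ on $D_{\xi,k}$ if $k=n$ and to $0$ on $D_{\xi,k}$ if $k\ne n$. For fixed $\alpha$ and $\xi$, writing $w_k$ for $w_{\alpha,\xi,k}$, the restrictions are
\[
\begin{array}{c|c|ccccc}
 & I\setminus D_\xi & D_{\xi,0} & D_{\xi,1} & D_{\xi,2} & \cdots & D_{\xi,\omega}\\ \hline
g_{\alpha,\xi,0} & f_{\alpha,0} & w_0 & 0 & 0 & \cdots & w_\omega\\
g_{\alpha,\xi,1} & f_{\alpha,1} & 0 & w_1 & 0 & \cdots & w_\omega\\
g_{\alpha,\xi,2} & f_{\alpha,2} & 0 & 0 & w_2 & \cdots & w_\omega\\
\vdots & \vdots & \vdots & \vdots & \vdots & \ddots & \vdots\\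
g_{\alpha,\xi,\omega} & f_{\alpha,\omega} & 0 & 0 & 0 & \cdots & w_\omega
\end{array}
\]

\emph{Convergence.} Every column converges coordinatewise to its last entry: the first because $f_{\alpha,n}\to f_{\alpha,\omega}$, the column $D_{\xi,k}$ because it is $0$ for $n>k$, and the last because it is constant. So $g_{\alpha,\xi,n}\to g_{\alpha,\xi,\omega}$ in $X^I$.

\emph{Independence.} Let $\sum_\lambda a_\lambda g_\lambda=0$ be a finite sum and fix $\xi$. For $n<\omega$ restrict the relation to $D_{\xi,n}$. A term with second index $\xi'\ne\xi$ contributes an element of $M|_{D_{\xi,n}}$, because $D_{\xi,n}\subseteq I\setminus D_{\xi'}$. A term $(\alpha,\xi,n')$ with $n'\ne n$ contributes $0$. Hence $\sum_\alpha a_{\alpha,\xi,n}w_{\alpha,\xi,n}\in M|_{D_{\xi,n}}$, and $\mu\mid a_{\alpha,\xi,n}$ for all $\alpha$. Since $\mu X=0$, the terms $(\alpha,\xi,n)$ with $n<\omega$ vanish. Now restrict to $D_{\xi,\omega}$: the terms with $\xi'\ne\xi$ again contribute an element of $M|_{D_{\xi,\omega}}$, so $\sum_\alpha a_{\alpha,\xi,\omega}w_{\alpha,\xi,\omega}\in M|_{D_{\xi,\omega}}$ and $\mu\mid a_{\alpha,\xi,\omega}$ for all $\alpha$.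

\emph{Lifting.} Let $\Lambda_1$ consist of the triples with $\xi\ge1$; the triples with $\xi=0$ are kept in reserve. Both sets have size $\tau$ because $\tau\ge\mathfrak c\ge\omega_1$. Let $A\subseteq I$ be countable and $(y_j)$ a convergent sequence in $X^A$. Choose $\alpha$ with $f_{\alpha,j}|_A=y_j$ for all $j<\omega$. The set $A$ meets only countably many $D_\xi$, so $A\cap D_\xi=\emptyset$ for some $\xi$ with $1\le\xi<\omega_1$. Then $g_{\alpha,\xi,j}|_A=y_j$ for $j<\omega$, and $g_{\alpha,\xi,j}\to g_{\alpha,\xi,\omega}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:blocks}]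
If $\tau=2^\sigma$, replace $\sigma$ by $2^\sigma$. By (P2) the hypotheses remain valid, and $\tau<2^\sigma$ for the new $\sigma$. So we may assume $\tau<2^\sigma$. Let $|I|=\sigma$, let $X=\mathbb T$ in case (A) and $X=\mathbb Z(q)$ in case (B), and take $(g_\lambda)_{\lambda\in\Lambda}$ and $\Lambda_1$ from Lemma~\ref{lem:independent}. It suffices to find an injective homomorphism $\psi\colon H\to X^I$ whose image contains $g_\lambda$ for all $\lambda\in\Lambda_1$. The image then lifts convergent sequences, Lemma~\ref{lem:criterion} applies to it, and $\psi$ carries its topology to $H$.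

(B) The family $(g_\lambda)$ generates $Y_1\oplus Y_0$, where $Y_1=\langle g_\lambda:\lambda\in\Lambda_1\rangle$ and $Y_0=\langle g_\lambda:\lambda\notin\Lambda_1\rangle$ are both isomorphic to $\mathbb Z(q)^{(\tau)}$. By (A3), $R$ is a direct sum of at most $\tau$ cyclic groups of orders dividing $q$, and each of these embeds in $\mathbb Z(q)$; so $R$ embeds in $Y_0$. Map $\mathbb Z(q)^{(\tau)}$ isomorphically onto $Y_1$.

(A) As $r_0(H)=\tau=|\Lambda|$, a maximal independent set of elements of infinite order in $H$ can be written as $\{e_\lambda:\lambda\in\Lambda\}$. It freely generates a subgroup $E$ with $H/E$ torsion. For each prime $p$, the group $H[p]$ is a vector space over the field with $p$ elements of size at most $2^\sigma$, and $\mathbb T^I[p]\cong\mathbb Z(p)^I$ has dimension $2^\sigma$; fix an injective homomorphism $\iota_p\colon H[p]\to\mathbb T^I$. The sum of $E$ and the groups $H[p]$ is direct, since $E$ is torsion-free and the $H[p]$ belong to different primes. Define $\psi$ on $E\oplus\bigoplus_pH[p]$ by $e_\lambda\mapsto g_\lambda$ and by $\iota_p$ on $H[p]$, and extend it to $H$ by (A2), using that $\mathbb T^I$ is divisible. The map $\psi$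 is injective on each $H[p]$, and on $E$ because $(g_\lambda)$ is $0$-independent. Let $h\in H$ be nonzero. If $h$ has infinite order, some nonzero multiple of $h$ lies in $E$; if $h$ has finite order, some nonzero multiple of $h$ lies in some $H[p]$. In both cases $\psi$ does not vanish on that multiple, so $\psi(h)\ne0$.
\end{proof}

\section{Decomposition into blocks}\label{sec:decomposition}

A group satisfying (d) need not be of kind (A) or (B). In Example~\ref{ex:d}(4) the group is too large compared with its free rank, and a bounded group may have fewer summands of high order than of low order. We split $G$ into finitely many blocks, topologize each with its own $\sigma$, and take the product topology.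

\begin{lemma}\label{lem:product}
A finite product of selectively sequentially pseudocompact spaces is selectively sequentially pseudocompact.
\end{lemma}

\begin{proof}
It suffices to treat two factors. Shrink the given open sets to nonempty open boxes $V_n\times W_n$. Choose $x_n\in V_n$ such that $(x_n)_{n\in N}$ converges for some infinite $N\subseteq\omega$. Apply the property of the second factor to the sequence $(W_n)_{n\in N}$: there are $y_n\in W_n$ for $n\in N$ such that $(y_n)_{n\in N'}$ converges for some infinite $N'\subseteq N$. Choose $y_n\in W_n$ arbitrarily for $n\notin N$. Then $((x_n,y_n))_{n\in N'}$ converges.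
\end{proof}

\begin{proof}[Proof of \textup{(d)}$\Rightarrow$\textup{(c)}]
Assume (d).

\emph{Step 1: splitting off the large bounded part.} We find $m\ge1$ and a decomposition
\begin{equation}\label{eq:split}
G=G'\oplus B,\qquad B=\bigoplus_{q\in Q}\mathbb Z(q)^{(\beta_q)},
\end{equation}
where $Q$ is a set of prime powers $q>1$ dividing $m$, every $\beta_q$ is infinite and greater than $|G'|$, and $G'$ admits a selectively sequentially pseudocompact group topology. The inequality $\beta_q>|G'|$ is what allows us later to read off $\beta_q$ from some $|dG|$.

Let $G$ be bounded, $mG=0$. By (A3), $G$ is the direct sum of groups $\mathbb Z(q)^{(\beta_q)}$ over prime powers $q>1$ dividing $m$. Let $Q$ be the set of $q$ with $\beta_q$ infinite, and $G'$ the sum of the remaining summands. Then $G'$ is finite. The discrete topology works, since every sequence in a finite set has a constant subsequence.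

Let $G$ be unbounded, with $m$ and $\kappa$ as in (d)(ii). For each element of $mG$ choose one preimage under multiplication by $m$. By (A4) these at most $2^\kappa$ elements lie in a pure subgroup $H$ with $|H|\le2^\kappa$, and $mH=mG$. For $g\in G$ there is $h\in H$ with $mg=mh\in H$, so $m(G/H)=0$. By (A3) and (A4), $G=H\oplus B_0$ with $B_0\cong G/H$, and $B_0$ is the direct sum of groups $\mathbb Z(q)^{(\beta_q)}$ over prime powers $q>1$ dividing $m$. Let $Q$ be the set of $q$ with $\beta_q>2^\kappa$, and $G'$ the sum of $H$ and the remaining summands. Then $|G'|\le2^\kappa$, and $\tau=r_0(G')$ equals $r_0(G)$ because $G/G'$ is torsion. So $\operatorname{Ps}(\tau,\kappa)$ holds, $\tau$ is infinite by (P1), and $\tau\le|G'|\le2^\kappa$. Proposition~\ref{prop:blocks}(A) applies to $G'$.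

\emph{Step 2: grouping the summands of $B$.} The cardinal $|dG|$ sees, for a prime $p$, only the largest $\beta_{p^i}$ among the summands that survive multiplication by $d$. So (d)(i) says nothing about $\beta_{p^i}$ if a summand of higher order occurs more often. Such a summand $\mathbb Z(p^i)^{(\beta_{p^i})}$ can serve as the group $R$ in Proposition~\ref{prop:blocks}(B).

For a prime $p$ let $Q_p=\{k\ge1:p^k\in Q\}$, a finite set. Call $k\in Q_p$ \emph{leading} if $\beta_{p^k}>\beta_{p^i}$ for all $i\in Q_p$ with $i>k$. For $i\in Q_p$ that is not leading, let $k(i)$ be the largest element of $Q_p\cap[i,\infty)$ at which $j\mapsto\beta_{p^j}$ attains its maximum over that set. At every larger index the value is strictly smaller, so $k(i)$ is leading. Hence $k(i)\ne i$, that is, $k(i)>i$, and $\beta_{p^{k(i)}}\ge\beta_{p^i}$. For example, if $Q_p=\{1,2,3,4\}$ and the cardinals $\beta_p,\dots,\beta_{p^4}$ are $\lambda_3,\lambda_1,\lambda_2,\lambda_1$ with $\lambda_1<\lambda_2<\lambda_3$, then $1,3,4$ are leading and $k(2)=3$. The group $B$ is the direct sum of the finitely many blocks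
\[
H_{p,k}=\mathbb Z(p^k)^{(\beta_{p^k})}\oplus R_{p,k},\qquad R_{p,k}=\bigoplus_{k(i)=k}\mathbb Z(p^i)^{(\beta_{p^i})}\qquad(k\in Q_p\text{ leading}),
\]
where the last sum runs over the nonleading $i\in Q_p$ with $k(i)=k$. Here $p^kR_{p,k}=0$ and $|R_{p,k}|\le\beta_{p^k}$.

\emph{Step 3: for leading $k$, the cardinal $\beta=\beta_{p^k}$ is admissible.} Write $m=m'p^e$ with $p\nmid m'$, and put $d=m'p^{k-1}$. If $\ell\ne p$ is a prime and $\ell^j\in Q$, then $\ell^j\mid m'$, so $d\,\mathbb Z(\ell^j)=0$. On $\mathbb Z(p^i)$ multiplication by $m'$ is an automorphism, so $d\,\mathbb Z(p^i)$ is $0$ for $i<k$ and is cyclic of order $p^{i-k+1}$ for $i\ge k$. By \eqref{eq:split},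
\[
dG=dG'\oplus dB,\qquad dB\cong\bigoplus_{i\in Q_p,\ i\ge k}\mathbb Z(p^{i-k+1})^{(\beta_{p^i})}.
\]
As $k$ is leading, $\beta$ is the largest of the infinite cardinals $\beta_{p^i}$ that occur here, so $|dB|=\beta$. Since $|dG'|\le|G'|<\beta$, we get $|dG|=\beta$, and $\beta$ is admissible by (d)(i).

\emph{Step 4.} By Step 3 there is an infinite $\sigma$ with $\operatorname{Ps}(\beta,\sigma)$ and $\beta\le2^\sigma$, so Proposition~\ref{prop:blocks}(B), with $\tau=\beta$ and $q=p^k$, gives $H_{p,k}$ a selectively sequentially pseudocompact group topology. The group $G$ is the direct product of $G'$ and the finitely many blocks $H_{p,k}$. The product topology is a Hausdorff group topology, and it is selectively sequentially pseudocompact by Lemma~\ref{lem:product}. This completes the proof of Theorem~\ref{thm:main}.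
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fuchs}
Fuchs, \emph{Infinite Abelian Groups I}.

\bibitem{TT}
Artur Hideyuki Tomita and Juliane Trianon-Fraga, \emph{Some pseudocompact-like properties in certain topological groups}, arXiv:2108.13505 (2021).

\end{thebibliography}
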